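# A Rolewicz space from the Continuum Hypothesis

## 1. Semi-biorthogonal sequences

All Banach spaces are real. $X$ is a Banach space and $X^*$ its dual.

**Definition (semi-biorthogonal sequence).** A sequence $\langle (f_\alpha,\varphi_\alpha):\alpha<\alpha^*\rangle$ in $X\times X^*$, indexed by an ordinal $\alpha^*$, is *semi-biorthogonal* if for all $\alpha,\beta<\alpha^*$

- $\varphi_\alpha(f_\alpha)=1$,
- $\varphi_\alpha(f_\beta)=0$ if $\beta<\alpha$,
- $\varphi_\alpha(f_\beta)\ge 0$ if $\beta>\alpha$.

It is *uncountable* if $\alpha^*$ is uncountable. If $\varphi_\alpha(f_\beta)=0$ for all $\beta\ne\alpha$, the system is *biorthogonal*.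

*Example.* Let $X=C([0,\omega_1])$, $f_\alpha=1_{[0,\alpha]}$ and $\varphi_\alpha=\delta_\alpha$ (evaluation at $\alpha$), for $\alpha<\omega_1$. The set $[0,\alpha]=[0,\alpha+1)$ is clopen, so $f_\alpha$ is continuous. Here $\varphi_\alpha(f_\beta)=f_\beta(\alpha)$ is $1$ if $\alpha\le\beta$ and $0$ if $\beta<\alpha$. So the sequence is semi-biorthogonal and not biorthogonal. Keeping the same space and taking $f_\alpha=1_{[\alpha+1,\omega_1]}$ and $\varphi_\alpha=\delta_{\alpha+1}-\delta_\alpha$ gives a biorthogonal system: $f_\beta(\alpha+1)-f_\beta(\alpha)$ is $1$ if $\beta=\alpha$ and $0$ otherwise.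

**Definition ($\varepsilon$-semi-biorthogonal sequence).** Let $\varepsilon\ge0$. The sequence is *$\varepsilon$-semi-biorthogonal* if $\varphi_\alpha(f_\alpha)=1$, $\varphi_\alpha(f_\beta)\le\varepsilon$ for $\beta<\alpha$, and $\varphi_\alpha(f_\beta)\ge-\varepsilon$ for $\beta>\alpha$. No bound on the norms is required. Every semi-biorthogonal sequence is $\varepsilon$-semi-biorthogonal for every $\varepsilon\ge 0$.

*Example.* In $X=\mathbb R$ the constant sequence $f_\alpha=1$, $\varphi_\alpha=\mathrm{id}$ has all values equal to $1$, so it is $\varepsilon$-semi-biorthogonal exactly when $\varepsilon\ge1$. Only $\varepsilon<1$ is of interest. For such $\varepsilon$, a separable $X$ has no uncountable $\varepsilon$-semi-biorthogonal sequence. Indeed, uncountably many indices share a bound $\|\varphi_\alpha\|\le N$ with $N\ge1$ an integer. Cover $X$ by countably many balls of radius $(1-\varepsilon)/(4N)$. Two of these indices $\beta<\alpha$ have $f_\beta,f_\alpha$ in the same ball, so $\|f_\alpha-f_\beta\|\le(1-\varepsilon)/(2N)$ and $\varphi_\alpha(f_\beta)\ge1-\frac{1-\varepsilon}2=\frac{1+\varepsilon}2>\varepsilon$,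 a contradiction.

**Definition (Rolewicz space).** A *Rolewicz space* is a nonseparable Banach space with no uncountable semi-biorthogonal sequence.

*Example.* $C([0,\omega_1])$ is not Rolewicz, by the first example. A separable space is not Rolewicz, by definition; the second example shows why separable spaces are excluded.

## 2. Meager sets and tuples of ordinals

A set is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager. In a Polish space every comeager set contains a dense $G_\delta$, and it is nonempty if the space is nonempty (Baire). We shall use the Kuratowski–Ulam theorem: if $X,Y$ are Polish and $E\subseteq X\times Y$ is Borel and comeager, then the section $E_x=\{y:(x,y)\in E\}$ is comeager in $Y$ for comeager many $x$.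

If $q:X\to Y$ is continuous and open, then preimages of closed nowhere dense sets are closed nowhere dense: if $q^{-1}(A)$ contained a nonempty open $V$, then $A$ would contain the nonempty open set $q(V)$. So preimages of meager sets are meager.

$\mathrm{cof}(\mathcal M)$ is the least size of a family of meager sets such that every meager set is contained in a member of the family.

*Example.* Under CH, $\mathrm{cof}(\mathcal M)\le\aleph_1$ in any Polish space: every meager set is contained in a meager $F_\sigma$ set, and there are at most $2^{\aleph_0}=\aleph_1$ sets of type $F_\sigma$.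

Throughout let $\Delta=2^\omega$ and $P=\Delta\times\omega^\omega$. Points of $P$ are written $x=(z,g)$. For $y\ne z$ in $\Delta$ let $\mathrm{agr}(y,z)$, the *length of agreement*, be the least $n$ with $y(n)\ne z(n)$. We write $z|n$ for the restriction of $z$ to $n=\{0,\dots,n-1\}$, and more generally $s|\delta$ for the restriction of a function $s$ to $\delta$.

**Definition ($k$-family).** Let $k\ge1$. A *$k$-family* is $(\eta^\alpha)_{\alpha\in\Gamma}$, where $\Gamma\subseteq\omega_1$ is uncountable, each $\eta^\alpha=(\eta^\alpha_1<\dots<\eta^\alpha_k)$ is an increasing $k$-tuple in $\omega_1$, and the tuples are pairwise disjoint as sets.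

*Example.* For $k=2$: $\Gamma$ is the set of countable limit ordinals and $\eta^\alpha=(\alpha,\alpha+1)$. On the other hand, $\eta^\alpha=(0,\alpha)$ is not a $2$-family.

Two remarks will be used constantly. The restriction of a $k$-family to an uncountable $\Gamma'\subseteq\Gamma$ is a $k$-family. And for every $\delta<\omega_1$, all but countably many $\alpha\in\Gamma$ satisfy $\eta^\alpha_1>\delta$, since each of the countably many ordinals $\le\delta$ lies in at most one tuple.

**Definition (the statement (L)).** (L) says: there are $x_\gamma=(z_\gamma,g_\gamma)\in P$ $(\gamma<\omega_1)$ with the $z_\gamma$ pairwise distinct, such that for all $k\ge1$, all meager $N\subseteq P^k$ and every $k$-family $(\eta^\alpha)_{\alpha\in\Gamma}$, there is $\alpha\in\Gamma$ with $(x_{\eta_1^\alpha},\dots,x_{\eta_k^\alpha})\notin N$.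

*Example.* For $k=1$, (L) says that $\{\gamma:x_\gamma\in N\}$ is countable for every meager $N\subseteq P$: if this set were uncountable, the $1$-family of its one-element tuples $(\gamma)$ would violate (L). For $k=2$, take $N=\{((z,g),(z',g')):g(n)\ne g'(n)\text{ for all }n\}$. It is closed, and nowhere dense because any finite initial segments of $g,g'$ can be extended so that $g(n)=g'(n)$ for some $n$. So in every $2$-family some $\alpha$ has $g_{\eta^\alpha_1}(n)=g_{\eta^\alpha_2}(n)$ for some $n$. Disjointness of the tuples cannot be dropped: all pairs $(x_0,x_\alpha)$ lie in the meager set $\{x_0\}\times P$.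

## 3. Does CH force a Rolewicz space to exist?

Under Martin's Maximum every nonseparable Banach space has an uncountable biorthogonal system, hence an uncountable semi-biorthogonal sequence, so there are no Rolewicz spaces. On the other hand, forcing constructions show that it is consistent with ZFC that a Rolewicz space exists. The question, from Mirna Dzamonja and Istvan Juhasz, "CH, a problem of Rolewicz and bidiscrete systems", arXiv:0910.3091 (2009), is whether CH alone decides the matter: does CH imply that some nonseparable Banach space has no uncountable semi-biorthogonal sequence, or is CH consistent with every nonseparable space having one?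

**Theorem A.** CH implies that there is a Rolewicz space.

**Theorem B (strong form).**

1. (L) follows from CH, more generally from $\mathrm{cof}(\mathcal M)=\aleph_1$. It also holds after adding $\aleph_1$ Cohen reals with finite supports to any model of ZFC.
2. (L) implies that there is a compact $K$, with a continuous at most two-to-one map onto $\Delta$, such that $C(K)$ is nonseparable and has no uncountable $\varepsilon$-semi-biorthogonal sequence for any $\varepsilon<\frac13$. In particular $C(K)$ is Rolewicz. No closed subspace and no quotient of $C(K)$ has such a sequence either.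
3. $\frac13$ is optimal: (ZFC) every nonseparable Banach space has, for each $\varepsilon>\frac13$, an uncountable $\varepsilon$-semi-biorthogonal sequence. The space $C(K)$ of (2) has one for $\varepsilon=\frac13$.

Theorem A follows from B(1) and B(2) with $\varepsilon=0$.

## 4. How far Hahn–Banach goes: the constant $\frac13$

A sensible first attempt is to show that every nonseparable $X$ *has* an uncountable semi-biorthogonal sequence, by recursion. Having $f_\beta$ $(\beta<\alpha)$ with $\alpha<\omega_1$, their closed span is separable, hence proper. Choose $f_\alpha$ outside it, and by Hahn–Banach choose $\varphi_\alpha$ vanishing on the span with $\varphi_\alpha(f_\alpha)=1$. This gives the first two conditions in any nonseparable space.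

The attempt stops at the third condition. When $f_\beta$ is chosen, the functionals $\varphi_\alpha$, $\alpha<\beta$, are already fixed. We would need a vector outside the closed span of the earlier ones that satisfies $\varphi_\alpha(f_\beta)\ge0$ for all $\alpha<\beta$, and nothing in the recursion provides one. All that can be controlled is the size of $\varphi_\alpha(f_\beta)$. A shift by a fixed vector turns this control of size into a control of sign up to $\frac13$.

**Proof of the first half of B(3).** Let $X$ be nonseparable and $\delta>0$.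

**Step 1 (triangular sequence with norm control).** The purpose is to get $|\varphi_\alpha(f_\beta)|\le1+\delta$ for $\beta>\alpha$ and to keep one direction free for the shift. Pick $g\in X$, $\psi\in X^*$ with $\psi(g)=1$ and put $Y=\ker\psi$. Since $X=Y\oplus\mathbb Rg$, the space $Y$ is nonseparable. By recursion on $\alpha<\omega_1$ let $Y_\alpha=\overline{\mathrm{span}}\{f_\beta:\beta<\alpha\}$, a separable and hence proper closed subspace of $Y$. Riesz's lemma gives a unit vector $f_\alpha\in Y$ with $\mathrm{dist}(f_\alpha,Y_\alpha)>\frac1{1+\delta}$. Hahn–Banach gives $\varphi_\alpha\in Y^*$ with $\varphi_\alpha|_{Y_\alpha}=0$, $\varphi_\alpha(f_\alpha)=1$ and $\|\varphi_\alpha\|=1/\mathrm{dist}(f_\alpha,Y_\alpha)\le1+\delta$. Extend $\varphi_\alpha$ to $X$ by $\varphi_\alpha(g)=0$, that is, $x\mapsto\varphi_\alpha(x-\psi(x)g)$, which is continuous.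

**Step 2 (the shift).** The purpose is to raise all values by a constant and renormalize. Adding $s\psi$ to $\varphi_\alpha$ and dividing by $1+s$ would give the value $\frac{s}{1+s}$ for $\beta<\alpha$ and at least $\frac{s-1-\delta}{1+s}$ for $\beta>\alpha$. For small $\delta$ the two errors balance at $s=\frac12$. So put
$$f'_\alpha=f_\alpha+g,\qquad \varphi'_\alpha=\tfrac23\big(\varphi_\alpha+\tfrac12\psi\big).$$
Since $\varphi_\alpha(g)=0$, $\psi(f_\beta)=0$ and $\psi(g)=1$,
$$\varphi'_\alpha(f'_\beta)=\tfrac23\big(\varphi_\alpha(f_\beta)+\tfrac12\big). \tag{1}$$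
This is $1$ if $\beta=\alpha$, is $\frac13$ if $\beta<\alpha$, and is at least $\frac23(-1-\delta+\frac12)=-\frac13-\frac23\delta$ if $\beta>\alpha$. So the sequence is $(\frac13+\frac23\delta)$-semi-biorthogonal. As $\delta>0$ was arbitrary, every $\varepsilon>\frac13$ is obtained. $\square$

## 5. Doubled points and a four-term identity

We look for a Rolewicz space of the form $C(K)$, where $K$ is obtained from the Cantor set $\Delta$ by doubling $\aleph_1$ many points. The simplest such space shows what has to be avoided.

*The ordered doubling.* Let $A\subseteq\Delta$ be uncountable. Order $\Delta$ lexicographically, replace each $z\in A$ by two points $z^-<z^+$, and take the order topology. The result is a complete linear order with endpoints, hence compact. For $w\in A$ the set $[w^+,\to)=(w^-,\to)$ is clopen; let $f_w$ be its indicator, and let $\varphi_z=\delta_{z^+}-\delta_{z^-}$. Then $\varphi_z(f_z)=1$. For $w\neq z$ both $z^+,z^-$ are above $w^+$ or both are below, so $\varphi_z(f_w)=0$. This is an uncountable biorthogonal system.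

*What the doubling must do.* Suppose more generally that the points $z_\xi$ $(\xi<\omega_1)$ are doubled to $p^0_\xi,p^1_\xi$, that $e_\xi:K\to\{0,1\}$ is continuous with $e_\xi(p^l_\xi)=l$, and that all other fibers are singletons. As a toy case, fix reals $a^0,a^1,u^0,u^1$ and consider
$$f_\alpha=u^0+(u^1-u^0)e_\alpha,\qquad \mu_\alpha=a^0\delta_{p^0_\alpha}+a^1\delta_{p^1_\alpha}.$$

- On the diagonal, $\mu_\alpha(f_\alpha)=a^0u^0+a^1u^1$.
- *Sides.* If $\beta<\alpha$ and both $p^0_\alpha,p_\alpha^1$ lie on side $t$ of $e_\beta$, that is, $e_\beta(p^l_\alpha)=t$ for $l=0,1$, then $\mu_\alpha(f_\beta)=(a^0+a^1)u^t$.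
- *Flips.* If $\beta<\alpha$ and $e_\alpha$ sees the earlier pair in reverse, that is, $e_\alpha(p^l_\beta)=1-l$ for $l=0,1$, then $\mu_\beta(f_\alpha)=a^0u^1+a^1u^0$.

Now
$$\underbrace{(a^0u^0+a^1u^1)}_{\text{diagonal}}+\underbrace{(a^0u^1+a^1u^0)}_{\text{flip}}=\underbrace{(a^0+a^1)u^0}_{\text{side }0}+\underbrace{(a^0+a^1)u^1}_{\text{side }1}. \tag{2}$$
If the sequence is $\varepsilon$-semi-biorthogonal and both sides and a flip occur, the left side is at least $1-\varepsilon$ and the right side is at most $2\varepsilon$, so $\varepsilon\ge\frac13$.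

Each of the two phenomena is needed in this argument. With $f_\alpha=2e_\alpha-1$ and $\mu_\alpha=\frac12(\delta_{p^1_\alpha}-\delta_{p^0_\alpha})$, the sides give the allowed value $0$; only a flip, with value $-1$, contradicts semi-biorthogonality. With $f_\alpha=1-e_\alpha$ and $\mu_\alpha=\delta_{p^0_\alpha}$, a flip gives $1-e_\alpha(p_\beta^0)=0$, which is allowed; only side $0$, with value $1$ where $0$ is required, gives a contradiction.

*How to guarantee them.* One would like to list all candidate sequences and destroy each by a flip or a side at some stage below $\omega_1$. This fails at once: there are $2^{\aleph_1}>\aleph_1$ many $\omega_1$-sequences, and CH gives no list of length $\omega_1$. What CH does list is the dense $G_\delta$ sets. So we choose the doubled points $z_\gamma$, with an auxiliary $g_\gamma\in\omega^\omega$, to escape meager sets as in (L), and we build $K$ so that sides and flips in *every* uncountable family follow from escaping one meager set depending on countably much information. Real functions and measures involve finitely many doubled fibers at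 once, and this is why (L) speaks of $k$-tuples.

## 6. Proof of B(1): the points $x_\gamma$

**Step 1 (a list of length $\omega_1$).** The purpose is to have cofinally many comeager sets in a list short enough for a recursion. Assume CH or $\mathrm{cof}(\mathcal M)=\aleph_1$. We claim there are Borel comeager $E_\nu\subseteq P^{d_\nu}$ $(\nu<\omega_1)$ such that every comeager subset of $P^k$, $k\ge1$, contains some $E_\nu$ with $d_\nu=k$. Under CH, list all dense $G_\delta$ subsets of all $P^k$. Under $\mathrm{cof}(\mathcal M)=\aleph_1$, recall that the cofinality of the meager ideal is the same for all perfect Polish spaces; for the spaces $P^k$ this is seen directly, because each $P^k$ is a nonempty zero-dimensional Polish space in which compact sets have empty interior, hence homeomorphic to $\omega^\omega$ (Alexandrov–Urysohn). Enlarge the $\aleph_1$ many cofinal meager sets in $P^k$ to meager $F_\sigma$ sets, take complements, and combine the lists for all $k$.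

**Step 2 (the recursion).** The purpose is to arrange $(x_{\xi_1},\dots,x_{\xi_d})\in E_\nu$ whenever $d=d_\nu$ and $\nu<\xi_1<\dots<\xi_d$. Suppose $x_\xi$ is chosen for $\xi<\gamma$. Consider any $\nu<\gamma$, $1\le j\le d_\nu$ and $\nu<\xi_1<\dots<\xi_{j-1}<\gamma$ such that the Borel section $(E_\nu)_{(x_{\xi_1},\dots,x_{\xi_{j-1}})}$ is comeager in $P^{d_\nu-j+1}$. For $j=1$ this section is $E_\nu$ itself. By Kuratowski–Ulam, the set of $x\in P$ for which $(E_\nu)_{(x_{\xi_1},\dots,x_{\xi_{j-1}},x)}$ is comeager in $P^{d_\nu-j}$ is comeager in $P$. For $j=d_\nu$ the condition simply means $(x_{\xi_1},\dots,x_{\xi_{j-1}},x)\in E_\nu$, and no theorem is needed. There are only countably many such requirements at stage $\gamma$. Choose $x_\gamma$ in all these comeager sets and outside the countably many closed nowhere dense sets $\{z_\xi\}\times\omega^\omega$, $\xi<\gamma$. Then $z_\gamma\ne z_\xi$ for $\xi<\gamma$.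

By induction on $j$, the section of $E_\nu$ at $(x_{\xi_1},\dots,x_{\xi_j})$ is comeager whenever $\nu<\xi_1<\dots<\xi_j$ and $j\le d_\nu$: the section at the first $j-1$ points is comeager by induction, so this instance was one of the requirements at stage $\xi_j$. For $j=d_\nu$ this is the stated aim.

**Step 3 (verifying (L)).** Given a meager $N\subseteq P^k$ and a $k$-family, pick $\nu$ with $d_\nu=k$ and $E_\nu\subseteq P^k\setminus N$, and $\alpha\in\Gamma$ with $\eta_1^\alpha>\nu$. Then $(x_{\eta^\alpha_1},\dots,x_{\eta^\alpha_k})\in E_\nu$, so it is not in $N$.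

**Step 4 (the Cohen model).** The purpose is to see that $\aleph_1$ Cohen reals give (L) directly. Cohen forcing for $P$ consists of the pairs $(s,t)\in2^{<\omega}\times\omega^{<\omega}$ ordered by extension; a generic filter determines a point of $P$. Let $(x_\gamma)_{\gamma<\omega_1}$ be generic over $V$ for the finite support product of $\omega_1$ copies. This product is ccc, so $\omega_1$ is preserved. By genericity the $z_\gamma$ are distinct: any condition can be extended so that $z_\gamma,z_{\gamma'}$ differ at some digit.

In the extension let $N\subseteq P^k$ be meager, $N\subseteq\bigcup_nA_n$ with $A_n$ closed nowhere dense. Code by one $r\subseteq\omega$, for each $n$, the set of basic boxes contained in $P^k\setminus A_n$. By the ccc, $r$ has a name that mentions only countably many coordinates, so $r\in V_\nu:=V[(x_\xi)_{\xi<\nu}]$ for some $\nu<\omega_1$. Given a $k$-family, take $\alpha\in\Gamma$ with $\eta_1^\alpha>\nu$. By the product lemma, $(x_{\eta_1^\alpha},\dots,x_{\eta_k^\alpha})$ is generic over $V_\nu$ for the $k$-th power of Cohen forcing for $P$, whose conditions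 are basic boxes of $P^k$. For each $n$, the boxes contained in $P^k\setminus A_n$ form a set in $V_\nu$ that is dense in this forcing, because every box contains a smaller one disjoint from $A_n$. By genericity the point lies in one of them. So it is in no $A_n$, hence not in $N$. $\square$

## 7. Coherent injections

To produce flips, $e_\gamma$ will have to reverse many earlier pairs $p^0_\beta,p^1_\beta$. Our recipe will handle only finitely many $\beta$ in each piece of $\Delta\setminus\{z_\gamma\}$. So each $\gamma$ needs an enumeration of its predecessors, and the enumerations for different $\gamma$ must almost agree, so that a single one can stand in for uncountably many.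

**Lemma 1.** There are injections $\iota_\gamma:\gamma\to\omega$ $(\gamma<\omega_1)$ with $\omega\setminus\mathrm{ran}\,\iota_\gamma$ infinite, such that for $\delta<\gamma$ the set $\{\beta<\delta:\iota_\gamma(\beta)\ne\iota_\delta(\beta)\}$ is finite.

*Example.* For $\gamma\le\omega$ one can take $\iota_\gamma(n)=2n$, with exact agreement. For $\gamma=\omega+1$ put $\iota_{\omega+1}(\omega)=1$.

*Proof.* Write $s=^*t$ if $s,t$ have the same domain and differ at finitely many points. We use recursion on $\gamma$, starting with $\iota_0=\emptyset$.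

**Successors.** The purpose is only to add one point. Let $\iota_{\gamma+1}$ extend $\iota_\gamma$ by an unused value at $\gamma$. Infinitely many values remain unused, and coherence is inherited.

**Limits, first part: a coherent injection $t$ on $\gamma$.** Choose $\gamma_0<\gamma_1<\cdots$ with supremum $\gamma$. We build injections $s_0\subseteq s_1\subseteq\cdots$ with $s_n:\gamma_n\to\omega$ and $s_n=^*\iota_{\gamma_n}$, starting with $s_0=\iota_{\gamma_0}$. Given $s_n$, coherence yields $s_n=^*\iota_{\gamma_{n+1}}|\gamma_n$. Let $H\subseteq\gamma_n$ be the finite set where they differ. Every value of $s_n$ outside $s_n(H)$ is a value of $\iota_{\gamma_{n+1}}$, so $\mathrm{ran}\,s_n\setminus\mathrm{ran}\,\iota_{\gamma_{n+1}}$ is finite. If $\xi\in[\gamma_n,\gamma_{n+1})$ and $\iota_{\gamma_{n+1}}(\xi)=s_n(\zeta)$, then $\zeta\in H$, since otherwise $\iota_{\gamma_{n+1}}(\xi)=\iota_{\gamma_{n+1}}(\zeta)$ with $\zeta<\xi$, against injectivity. So only finitely many $\xi\in[\gamma_n,\gamma_{n+1})$ have $\iota_{\gamma_{n+1}}(\xi)\in\mathrm{ran}\,s_n$. Let $s_{n+1}$ extend $s_n$ and agree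 with $\iota_{\gamma_{n+1}}$ on $[\gamma_n,\gamma_{n+1})$ except at these finitely many $\xi$, which receive distinct values outside $\mathrm{ran}\,s_n\cup\mathrm{ran}\,\iota_{\gamma_{n+1}}$. Such values exist, because $\omega\setminus\mathrm{ran}\,\iota_{\gamma_{n+1}}$ is infinite and $\mathrm{ran}\,s_n$ meets it in a finite set. Then $s_{n+1}$ is an injection and $s_{n+1}=^*\iota_{\gamma_{n+1}}$. Put $t=\bigcup_ns_n$, an injection from $\gamma$ to $\omega$.

**Limits, second part: freeing values.** The range of $t$ may be all of $\omega$, so we move some values. Let $\iota_\gamma(\gamma_n)=t(\gamma_{2n})$, and $\iota_\gamma(\xi)=t(\xi)$ for $\xi\notin\{\gamma_n:n<\omega\}$. Then $\iota_\gamma$ is injective and omits all $t(\gamma_{2n+1})$. Below $\gamma_n$ it differs from $t$ at most at $\gamma_0,\dots,\gamma_{n-1}$. Given $\delta<\gamma$, take $n$ with $\delta<\gamma_n$. Then $\iota_\gamma|\delta=^*t|\delta=s_n|\delta=^*\iota_{\gamma_n}|\delta=^*\iota_\delta$. $\square$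

## 8. The compact space $K$

Assume (L) and fix $(x_\gamma)=(z_\gamma,g_\gamma)$ as there, and $(\iota_\gamma)$ from Lemma 1. Put $g^*_\gamma(n)=\max_{m\le n}g_\gamma(m)$, a nondecreasing function with $g_\gamma\le g_\gamma^*$. It is a budget: the closer $z_\beta$ is to $z_\gamma$, the larger the index $\iota_\gamma(\beta)$ may be while $\beta$ is still flipped by $e_\gamma$.

By recursion on $\gamma\le\omega_1$ we define compact $K_\gamma\subseteq\Delta\times2^\gamma$. Let $\pi_\gamma:K_\gamma\to\Delta$ be the projection and $e_\xi$ $(\xi<\gamma)$ the coordinate functions $K_\gamma\to\{0,1\}$. For $p\in K_\gamma$ and $\xi<\gamma$, $p|\xi$ denotes its restriction in $\Delta\times 2^\xi$. We maintain: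

$(*)_\gamma$ The restriction maps $K_\gamma\to K_\xi$ $(\xi<\gamma)$ are onto. The fiber of $\pi_\gamma$ over $z_\xi$, $\xi<\gamma$, has exactly two points; they agree on coordinates $<\xi$, and one has $e_\xi=0$, the other $e_\xi=1$. All other fibers are singletons.

For $\xi<\gamma$ write $p^l_\xi$ for the point of $K_\gamma$ over $z_\xi$ with $e_\xi=l$. The notation is the same for every $\gamma>\xi$, and it is compatible with restriction.

**Step 1 (start and limits).** The purpose is to check that limits preserve $(*)$. Let $K_0=\Delta$. For limit $\gamma$ let $K_\gamma=\{p\in\Delta\times2^\gamma:p|\xi\in K_\xi\ \forall\xi<\gamma\}$. This set is closed, hence compact, and it is the inverse limit of the $K_\xi$. The bonding maps are onto and the spaces are compact, so the restriction maps $K_\gamma\to K_\xi$ are onto. For $\xi<\xi'<\xi''<\gamma$ the fibers over $z_\xi$ in $K_{\xi''}$ and $K_{\xi'}$ both have two points, and restriction maps one onto the other because it is onto and commutes with the projections to $\Delta$. So it is a bijection between them, and the fiber over $z_\xi$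 in the limit has exactly two points, with the stated coordinates. All other fibers are limits of singletons.

**Step 2 (successors).** The purpose is to double the point over $z_\gamma$ by a function $e_\gamma$ that takes both values near $z_\gamma$ and flips the pairs allowed by the budget. Since $z_\gamma\ne z_\xi$ for $\xi<\gamma$, there is a unique point $\hat z_\gamma$ of $K_\gamma$ over $z_\gamma$. The clopen sets
$$C_n=\{x\in\Delta:\ x|n=z_\gamma|n,\ x(n)\ne z_\gamma(n)\}\qquad(n<\omega)$$
partition $\Delta\setminus\{z_\gamma\}$; note that $y\in C_n$ means $\mathrm{agr}(y,z_\gamma)=n$. Let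
$$F_n=\{\beta<\gamma:\ z_\beta\in C_n,\ \iota_\gamma(\beta)\le g^*_\gamma(n)\}.$$
($C_n$, $F_n$, and $J^n_\beta$ below depend on $\gamma$.) $F_n$ is finite because $\iota_\gamma$ is injective. The $z_\beta$ are distinct and $C_n$ has no isolated points, so we can choose pairwise disjoint clopen $J^n_\beta\subseteq C_n$ with $z_\beta\in J_\beta^n$ $(\beta\in F_n)$ and $C_n\setminus\bigcup_{\beta\in F_n}J^n_\beta\ne\emptyset$. Define $h_\gamma:K_\gamma\setminus\{\hat z_\gamma\}\to\{0,1\}$ by
$$h_\gamma=1-e_\beta\ \text{ on }\ \pi_\gamma^{-1}(J^n_\beta)\quad(\beta\in F_n),\qquad h_\gamma\equiv n\bmod2\ \text{ on }\ \pi_\gamma^{-1}\Big(C_n\setminus\bigcup_{\beta\in F_n}J^n_\beta\Big).$$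
It is continuous, since these sets form a partition of $K_\gamma\setminus\{\hat z_\gamma\}$ into clopen subsets of $K_\gamma$. Let
$$K_{\gamma+1}=\{(p,h_\gamma(p)):p\in K_\gamma,\ p\ne\hat z_\gamma\}\cup\{(\hat z_\gamma,0),(\hat z_\gamma,1)\}.$$
The graph of $h_\gamma$ is closed in $(K_\gamma\setminus\{\hat z_\gamma\})\times2$, and both points over $\hat z_\gamma$ are included, so $K_{\gamma+1}$ is closed in $K_\gamma\times2$. Over $z_\gamma$ there are two points, which agree below $\gamma$; every other point of $K_\gamma$ has exactly one extension. So $(*)_{\gamma+1}$ holds.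

*Example.* For $\gamma=0$ all $F_n$ are empty and $h_0\equiv n\bmod2$ on $C_n$. So $K_1$ is $\Delta$ with $z_0$ doubled: the $C_n$ with even $n$ converge to $p^0_0$, those with odd $n$ to $p^1_0$. For $\gamma=1$ only $n=\mathrm{agr}(z_0,z_1)$ can have $F_n\ne\emptyset$. If $\iota_1(0)\le g_1^*(n)$, then $e_1=1-e_0$ on a neighborhood of the pair $p_0^0,p_0^1$, so that pair is flipped.

**Step 3 (the properties we shall use).** Put $O^j_\gamma=\bigcup_{n\equiv j\,(\mathrm{mod}\,2)}\big(C_n\setminus\bigcup_{\beta\in F_n}J^n_\beta\big)$ for $j=0,1$, an open subset of $\Delta$. Let $K=K_{\omega_1}$ and $\pi=\pi_{\omega_1}$, an at most two-to-one continuous map onto $\Delta$.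

- (a) $z_\gamma\in\overline{O^j_\gamma}$ for $j=0,1$, and $e_\gamma(p)=j$ for every $p\in K$ with $\pi(p)\in O^j_\gamma$. Indeed each $C_n\setminus\bigcup_\beta J^n_\beta$ is nonempty and every neighborhood of $z_\gamma$ contains $C_n$ for all large $n$. If $\pi(p)\in O^j_\gamma$, then $\pi(p)\ne z_\gamma$ and $e_\gamma(p)=h_\gamma(p|\gamma)=j$.
- (b) If $\beta<\gamma$, $n=\mathrm{agr}(z_\beta,z_\gamma)$ and $\iota_\gamma(\beta)\le g_\gamma^*(n)$, then $e_\gamma(p_\beta^l)=1-l$ for $l=0,1$. Indeed $z_\beta\in C_n$, so $\beta\in F_n$ and $e_\gamma(p^l_\beta)=1-e_\beta(p^l_\beta)=1-l$.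
- (c) The sets $\{q\in K:\pi(q)|m=z_\xi|m,\ e_\xi(q)=l\}$, $m<\omega$, form a neighborhood base at $p^l_\xi$. They are decreasing clopen sets with intersection $\{p^l_\xi\}$, and $K$ is compact.
- (d) $C(K)$ is nonseparable. For $\eta<\xi$ we have $e_\eta(p^0_\xi)=e_\eta(p^1_\xi)$ while $e_\xi(p^l_\xi)=l$, so $\|e_\xi-e_\eta\|=1$ for all $\eta<\xi<\omega_1$.

## 9. Measures that do not see the doubled points

By the Riesz representation theorem, $C(K)^*$ is the space of signed Radon measures on $K$ with the total variation norm. We write $\mu(f)=\int f\,d\mu$ and $\pi_*\mu$ for the image measure on $\Delta$. A measure may charge doubled points, as in the toy case of Section 5, but it may also have a part that charges no doubled fiber. The next lemma says that the latter part is governed by its image on the metrizable space $\Delta$, where a countable base is available.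

**Lemma 2.** Let $\lambda\ge0$ be a Radon measure on $K$ with $\lambda(K)\le N$ and $\lambda(\pi^{-1}(z_\xi))=0$ for all $\xi<\omega_1$. Let $f\in C(K)$ and $\theta>0$. Let $M_N$ be the compact metrizable space (weak\* topology) of positive measures on $\Delta$ of mass $\le N$. There is an open $U\subseteq M_N$ with $\pi_*\lambda\in U$ such that every Radon $\lambda'\ge0$ on $K$ with $\pi_*\lambda'\in U$ satisfies $|\lambda'(f)-\lambda(f)|<\theta$.

The hypothesis on fibers is needed: $\delta_{p^0_\xi}$ and $\delta_{p^1_\xi}$ have the same image on $\Delta$, and $e_\xi$ separates them by $1$.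

*Proof.* **Step 1 (uniqueness).** We show: if $\lambda'\ge0$ is Radon and $\pi_*\lambda'=\pi_*\lambda$, then $\lambda'=\lambda$. Let $\lambda_\gamma,\lambda'_\gamma$ be the images on $K_\gamma$ under restriction; we prove $\lambda_\gamma=\lambda_\gamma'$ by induction on $\gamma\le\omega_1$.

For $\gamma=0$ this is the hypothesis.

For $\gamma+1$, the restriction map $r:K_{\gamma+1}\to K_\gamma$ is a homeomorphism from the complement of the fiber over $z_\gamma$ onto $K_\gamma\setminus\{\hat z_\gamma\}$, with inverse $p\mapsto(p,h_\gamma(p))$. For a Borel set $A$ in that complement, $r(A)$ is Borel and $A=r^{-1}(r(A))$, so $\lambda_{\gamma+1}(A)=\lambda_\gamma(r(A))=\lambda'_\gamma(r(A))=\lambda'_{\gamma+1}(A)$. The fiber over $z_\gamma$ is null for both, as $\pi_*\lambda'(\{z_\gamma\})=\pi_*\lambda(\{z_\gamma\})=0$.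

For limit $\gamma$, the functions factoring through some $K_\xi$, $\xi<\gamma$, form a subalgebra of $C(K_\gamma)$ that contains the constants and separates points. It is dense by Stone–Weierstrass. By the induction hypothesis $\lambda_\gamma$ and $\lambda_\gamma'$ integrate these functions equally, so they are equal.

For $\gamma=\omega_1$ we get $\lambda'=\lambda$.

**Step 2 (compactness).** The purpose is to pass from uniqueness to the approximate statement. Suppose no $U$ works. Since $M_N$ is metrizable, there are Radon $\lambda'_n\ge0$ on $K$ with $\pi_*\lambda'_n\in M_N$, $\pi_*\lambda'_n\to\pi_*\lambda$ and $|\lambda'_n(f)-\lambda(f)|\ge\theta$. The mass of $\lambda'_n$ equals that of $\pi_*\lambda'_n$, hence is $\le N$. By Banach–Alaoglu the $\lambda'_n$ have a weak\* cluster point $\lambda'\ge0$. The map $\pi_*$ is weak\* continuous, because $\pi_*\mu(h)=\mu(h\circ\pi)$; so $\pi_*\lambda'$ is a cluster point of a sequence converging to $\pi_*\lambda$, and $\pi_*\lambda'=\pi_*\lambda$. Also $|\lambda'(f)-\lambda(f)|\ge\theta$. This contradicts $\lambda'=\lambda$. $\square$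

## 10. Sides and flips in every uncountable family

For a $k$-family write $z^\alpha=(z_{\eta^\alpha_1},\dots,z_{\eta^\alpha_k})\in\Delta^k$.

**Lemma 3 (sides).** Let $(\eta^\alpha)_{\alpha\in\Gamma}$ be a $k$-family and $t\in\{0,1\}^k$. There are $\beta<\alpha$ in $\Gamma$ with $e_{\eta^\beta_i}(p^l_{\eta^\alpha_i})=t_i$ for all $i\le k$ and $l=0,1$.

*Proof.* **Step 1 (a countable part gives a meager set).** Choose a countable $B\subseteq\Gamma$ with $\{z^\beta:\beta\in B\}$ dense in $\{z^\alpha:\alpha\in\Gamma\}$, which is possible because $\Delta^k$ has a countable base. Let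
$$W=\bigcup_{\beta\in B}\ \prod_{i\le k}O^{t_i}_{\eta^\beta_i}\subseteq\Delta^k.$$
$W$ is open, so its boundary $\partial W$ is closed and nowhere dense. The projection $P^k\to\Delta^k$ is open and continuous, so $\{(z_i,g_i)_{i\le k}\in P^k:(z_i)_i\in\partial W\}$ is nowhere dense.

**Step 2 (escape it).** The purpose is to find an $\alpha$ for which $z^\alpha\in W$. Apply (L) to this set and to the $k$-family indexed by $\Gamma\setminus(\sup B+1)$. We get $\alpha\in\Gamma$, $\alpha>\sup B$, with $z^\alpha\notin\partial W$. By (a), $z^\beta\in\prod_i\overline{O^{t_i}_{\eta_i^\beta}}\subseteq\overline W$ for $\beta\in B$. By density, $z^\alpha\in\overline W$, hence $z^\alpha\in W$. So for some $\beta\in B$ we have $z_{\eta_i^\alpha}\in O^{t_i}_{\eta_i^\beta}$ for all $i$. Applying (a) to $p=p^l_{\eta_i^\alpha}$ gives $e_{\eta^\beta_i}(p^l_{\eta_i^\alpha})=t_i$, and $\beta\le\sup B<\alpha$. $\square$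

For flips, (b) asks that $\iota_{\eta^\alpha_i}(\eta^\beta_i)$ be within the budget at the length of agreement. The index $\iota_{\eta_i^\alpha}$ depends on $\alpha$; coherence replaces it by one fixed $\iota_\delta$, and then the needed budget is a single function $G$, to be beaten infinitely often by the $g_{\eta_i^\alpha}$.

**Lemma 4 (flips).** Let $(\eta^\alpha)_{\alpha\in\Gamma}$ be a $k$-family. There are $\beta<\alpha$ in $\Gamma$ with $e_{\eta^\alpha_i}(p^l_{\eta^\beta_i})=1-l$ for all $i\le k$ and $l=0,1$.

*Proof.* **Step 1 (the needed budget $G$).** Take $B$ as in Lemma 3, and let $\delta<\omega_1$ be larger than all $\eta_i^\beta$, $\beta\in B$, $i\le k$. For each $n$ and each of the finitely many $s\in(2^n)^k$ for which some $\beta\in B$ has $(z_{\eta_i^\beta}|n)_i=s$, pick one such $\beta=\beta(s)\in B$. Let $G(n)<\omega$ bound $\iota_\delta(\eta_i^{\beta(s)})$ over all these $s$ (for this $n$) and all $i$.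

**Step 2 (a generic $\alpha$ has enough budget).** The set of $(g_i)\in(\omega^\omega)^k$ such that for infinitely many $n$, $g_i(n)\ge G(n)$ for all $i$, is $\bigcap_m\bigcup_{n\ge m}\{(g_i):g_i(n)\ge G(n)\ \forall i\}$, an intersection of countably many dense open sets. So the set of $(z_i,g_i)_i\in P^k$ whose second coordinates lack this property is meager. Apply (L) to it and to the $k$-family indexed by $\{\alpha\in\Gamma:\alpha>\sup B,\ \eta_1^\alpha>\delta\}$, which is uncountable. We get such an $\alpha$ for which
$$g_{\eta_i^\alpha}(n)\ge G(n)\ \text{ for all }i\le k\quad\text{holds for infinitely many }n. \tag{3}$$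

**Step 3 (avoid the exceptions to coherence).** The sets $X_i=\{b<\delta:\iota_{\eta_i^\alpha}(b)\ne\iota_\delta(b)\}$ are finite, since $\delta<\eta_i^\alpha$. For $b<\delta$ we have $z_b\ne z_{\eta_i^\alpha}$. So we can fix $n$ as in (3) with $n>\mathrm{agr}(z_b,z_{\eta_i^\alpha})$ for all $b\in X_i$, $i\le k$.

**Step 4 (choose $\beta$).** The purpose is to find $\beta\in B$ to which (b) applies. By density some $\beta'\in B$ has $z_{\eta_i^{\beta'}}|n=z_{\eta^\alpha_i}|n$ for all $i$. Hence $\beta=\beta(s)$ is defined for $s=(z_{\eta_i^\alpha}|n)_i$, and $\beta\le\sup B<\alpha$. Put $n_i=\mathrm{agr}(z_{\eta_i^\beta},z_{\eta_i^\alpha})$. Then $n_i\ge n$, so $\eta_i^\beta\notin X_i$ by the choice of $n$. Therefore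
$$\iota_{\eta_i^\alpha}(\eta_i^\beta)=\iota_\delta(\eta_i^\beta)\le G(n)\le g_{\eta_i^\alpha}(n)\le g^*_{\eta_i^\alpha}(n_i).$$
Since $\eta_i^\beta<\delta<\eta_i^\alpha$, (b) gives $e_{\eta_i^\alpha}(p^l_{\eta_i^\beta})=1-l$ for all $i\le k$ and $l=0,1$. $\square$

## 11. No uncountable $\varepsilon$-semi-biorthogonal sequence for $\varepsilon<\frac13$

We prove B(2) by reducing an arbitrary sequence to the toy computation (2), with $k$ fibers instead of one. By (d), $C(K)$ is nonseparable. Let $0\le\varepsilon<\frac13$ and suppose, for a contradiction, that $C(K)$ has an uncountable $\varepsilon$-semi-biorthogonal sequence. Keep its first $\omega_1$ terms, $\langle(f_\alpha,\mu_\alpha):\alpha<\omega_1\rangle$, with $\mu_\alpha$ signed Radon measures on $K$. Fix $\tau>0$ with $20\tau<1-3\varepsilon$. We repeatedly restrict to uncountable $\Gamma\subseteq\omega_1$, keeping the order. First, for some integer $N\ge1$ we may assume $\|f_\alpha\|,\|\mu_\alpha\|\le N$ for all $\alpha\in\Gamma$.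

**Step 1 (decomposition).** The purpose is to split $\mu_\alpha$ into finitely many atoms on doubled fibers, a small part, and a part to which Lemma 2 applies. The fibers $\pi^{-1}(z_\xi)$ are disjoint, so $\sum_\xi|\mu_\alpha|(\pi^{-1}(z_\xi))\le N$, and only countably many of them are non-null for $|\mu_\alpha|$. Hence there is a finite $D_\alpha\subseteq\omega_1$ with $\alpha\in D_\alpha$ and $\sum_{\xi\notin D_\alpha}|\mu_\alpha|(\pi^{-1}(z_\xi))\le\tau/N$. Let $\kappa_\alpha$ be the restriction of $\mu_\alpha$ to the union of the non-null fibers $\pi^{-1}(z_\xi)$ with $\xi\notin D_\alpha$. Let $\lambda_\alpha$ be the restriction of $\mu_\alpha$ to the complement of the union of all non-null fibers $\pi^{-1}(z_\xi)$ and all fibers with $\xi\in D_\alpha$. These unions are countable unions of closed sets, hence Borel. With $a^l_{\alpha,\xi}=\mu_\alpha(\{p^l_\xi\})$,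
$$\mu_\alpha=\sum_{\xi\in D_\alpha}\sum_{l=0,1}a^l_{\alpha,\xi}\,\delta_{p^l_\xi}+\kappa_\alpha+\lambda_\alpha,\qquad\|\kappa_\alpha\|\le\tau/N,\qquad|\lambda_\alpha|(\pi^{-1}(z_\xi))=0\ \ \forall\xi<\omega_1.$$
The Jordan parts $\lambda^\pm_\alpha$ have mass $\le N$ and satisfy the hypotheses of Lemma 2.

**Step 2 (a $k$-family).** The purpose is to get disjoint tuples. Recall the $\Delta$-system lemma: among uncountably many finite sets there are uncountably many with pairwise intersections equal to one fixed set, the *root*. (For $D_\alpha=\{0,\alpha\}$, $\alpha\ge1$, the root is $\{0\}$.) So we may assume that the $D_\alpha$ $(\alpha\in\Gamma)$ have the same size and form a $\Delta$-system with root $R$. Write $D_\alpha\setminus R=\{\eta_1^\alpha<\dots<\eta_k^\alpha\}$. Since $\alpha\in D_\alpha$, we cannot have $D_\alpha=R$ for uncountably many $\alpha$, as $R$ is finite. So $k\ge1$, and $(\eta^\alpha)_{\alpha\in\Gamma}$ is a $k$-family.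

**Step 3 (thinning).** The purpose is to make all numerical data nearly independent of $\alpha$. Choose $\tau'>0$ with $2(|R|+k)\cdot3N\tau'\le\tau$. Write $a^l_{\alpha,i}=a^l_{\alpha,\eta_i^\alpha}$ and $u^l_{\alpha,i}=f_\alpha(p^l_{\eta_i^\alpha})$. Thin $\Gamma$ so that the following hold.

- (T1) For different $\alpha\in\Gamma$, each of the numbers $a^l_{\alpha,\xi}$, $f_\alpha(p^l_\xi)$ $(\xi\in R)$, $a^l_{\alpha,i}$, $u^l_{\alpha,i}$ $(i\le k)$ varies by at most $\tau'$, and $\lambda_\alpha(f_\alpha)$ varies by at most $\tau$. These are finitely many numbers, in $[-N,N]$ or $[-N^2,N^2]$, so finitely many small boxes cover all possibilities and one box serves uncountably many $\alpha$.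
- (T2) There are $m$ and strings $s_i\in2^m$ with $z_{\eta_i^\alpha}|m=s_i$ for all $\alpha\in\Gamma$, $i\le k$, and $|f_\alpha(q)-u^l_{\alpha,i}|\le\tau'$ whenever $\pi(q)|m=s_i$ and $e_{\eta_i^\alpha}(q)=l$. By (c) and continuity of $f_\alpha$ at the points $p^l_{\eta_i^\alpha}$ there is such an $m_\alpha$ for each $\alpha$; then stabilize $m_\alpha$ and the strings, for which there are countably many possibilities.
- (T3) There are $U^+,U^-$ in a countable base of $M_N$ with $\pi_*\lambda^\pm_\alpha\in U^\pm$ for all $\alpha\in\Gamma$, and $|\lambda'(f_\alpha)-\lambda_\alpha^\pm(f_\alpha)|<\tau$ for all positive Radon $\lambda'$ on $K$ with $\pi_*\lambda'\in U^\pm$. For each $\alpha$ use Lemma 2 with $\theta=\tau$, shrink the open sets to members of the base, then stabilize.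

Fix reference values $a^l_\xi,w^l_\xi,a^l_i,u^l_i,c$ for $a^l_{\alpha,\xi}$, $f_\alpha(p^l_\xi)$, $a^l_{\alpha,i}$, $u^l_{\alpha,i}$, $\lambda_\alpha(f_\alpha)$ respectively, namely the values for one fixed $\alpha_0\in\Gamma$.

**Step 4 (the parts without atoms are nearly constant).** Apply (T3) to $f_\beta$ with $\lambda'=\lambda_\alpha^\pm$. This gives $|\lambda_\alpha(f_\beta)-\lambda_\beta(f_\beta)|\le2\tau$. With (T1), $|\lambda_\alpha(f_\beta)-c|\le3\tau$ for all $\alpha,\beta\in\Gamma$. Also $|\kappa_\alpha(f_\beta)|\le\frac\tau N\cdot N=\tau$.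

**Step 5 (error estimate).** The purpose is to replace $\mu_\alpha(f_\beta)$ by an expression in reference values. Put $\rho=\sum_{\xi\in R,\,l}a^l_\xi w^l_\xi+c$. Let $\alpha,\beta\in\Gamma$ and $v_i^l\in\{u_i^0,u_i^1\}$ with $|f_\beta(p^l_{\eta_i^\alpha})-v_i^l|\le2\tau'$ for all $i,l$. Then
$$\Big|\mu_\alpha(f_\beta)-\rho-\sum_{i,l}a_i^lv_i^l\Big|\le2(|R|+k)\cdot3N\tau'+\tau+3\tau\le5\tau=:E. \tag{4}$$
Indeed,
$$\mu_\alpha(f_\beta)=\sum_{\xi\in R,\,l}a^l_{\alpha,\xi}f_\beta(p_\xi^l)+\sum_{i,l}a^l_{\alpha,i}f_\beta(p^l_{\eta_i^\alpha})+\kappa_\alpha(f_\beta)+\lambda_\alpha(f_\beta).$$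
Each of the $2(|R|+k)$ atomic terms is a product of two factors bounded by $N$. They differ from their reference values, also bounded by $N$, by at most $\tau'$ and $2\tau'$ respectively. From $|ab-a'b'|\le|a-a'||b|+|a'||b-b'|$ each term has error at most $N\tau'+2N\tau'=3N\tau'$. Step 4 bounds the rest.

**Step 6 (diagonal).** The purpose is the first term of the identity. Take $\beta=\alpha$ and $v_i^l=u_i^l$ in (4), which is allowed by (T1). Since $\mu_\alpha(f_\alpha)=1$,
$$G_0:=\rho+\sum_i(a_i^0u_i^0+a_i^1u_i^1)\ge1-E. \tag{5}$$

**Step 7 (sides).** The purpose is an upper bound from $\mu_\alpha(f_\beta)\le\varepsilon$, $\beta<\alpha$. Let $t\in\{0,1\}^k$ and take $\beta<\alpha$ in $\Gamma$ from Lemma 3. For $q=p^l_{\eta_i^\alpha}$ we have $\pi(q)|m=s_i=z_{\eta_i^\beta}|m$ and $e_{\eta_i^\beta}(q)=t_i$. By (T2) for $f_\beta$, $|f_\beta(q)-u^{t_i}_{\beta,i}|\le\tau'$, so $|f_\beta(q)-u_i^{t_i}|\le2\tau'$, for both $l$. By (4) with $v_i^0=v_i^1=u_i^{t_i}$,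
$$\rho+\sum_i(a_i^0+a_i^1)u_i^{t_i}\le\varepsilon+E.$$
Averaging over all $t\in\{0,1\}^k$, where each $t_i$ is $0$ half of the time,
$$S:=\rho+\tfrac12\sum_i(a_i^0+a_i^1)(u_i^0+u_i^1)\le\varepsilon+E. \tag{6}$$

**Step 8 (flips).** The purpose is a lower bound from $\mu_\beta(f_\alpha)\ge-\varepsilon$, $\alpha>\beta$. Take $\beta<\alpha$ in $\Gamma$ from Lemma 4. For $q=p^l_{\eta_i^\beta}$ we have $\pi(q)|m=s_i$ and $e_{\eta_i^\alpha}(q)=1-l$. By (T2) for $f_\alpha$ and (T1), $|f_\alpha(q)-u_i^{1-l}|\le2\tau'$. By (4) with the roles of $\alpha,\beta$ exchanged and $v_i^l=u_i^{1-l}$,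
$$F:=\rho+\sum_i(a_i^0u_i^1+a_i^1u_i^0)\ge-\varepsilon-E. \tag{7}$$

**Step 9 (contradiction).** As in (2),
$$G_0+F=2\rho+\sum_i(a_i^0+a_i^1)(u_i^0+u_i^1)=2S.$$
Hence by (5), (6), (7), $1-\varepsilon-2E\le2S\le2\varepsilon+2E$, that is, $1-3\varepsilon\le4E=20\tau$. This contradicts the choice of $\tau$. So $C(K)$ has no uncountable $\varepsilon$-semi-biorthogonal sequence for $\varepsilon<\frac13$. Taking $\varepsilon=0$, $C(K)$ is a Rolewicz space, which with B(1) proves Theorem A.

**Step 10 (subspaces and quotients).** The purpose is to transfer sequences to $C(K)$. An $\varepsilon$-semi-biorthogonal sequence in a closed subspace gives one of the same length in $C(K)$ by extending the functionals with Hahn–Banach; the values $\varphi_\alpha(f_\beta)$ do not change. Given one in a quotient $Q$ with quotient map $T:C(K)\to Q$, choose $\tilde f_\alpha$ with $T\tilde f_\alpha=f_\alpha$ and use $\varphi_\alpha\circ T$; again $(\varphi_\alpha\circ T)(\tilde f_\beta)=\varphi_\alpha(f_\beta)$. So for $\varepsilon<\frac13$ no uncountable one exists in a closed subspace or a quotient. $\square$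

## 12. The value $\frac13$ is attained in $C(K)$

It remains to prove the second half of B(3). The purpose is to run the shift of Section 4 with $\delta=0$, using the differences of evaluations at doubled points as the triangular sequence.

For one $j\in\{0,1\}$ the clopen set $C=\pi^{-1}(\{x\in\Delta:x(0)=j\})$ contains $p^0_\xi,p^1_\xi$ for uncountably many $\xi$. For these $\xi$ let
$$f_\xi=(2e_\xi-1)1_C,\qquad\varphi_\xi=\tfrac12(\delta_{p_\xi^1}-\delta_{p_\xi^0}),$$
and let $g=1_{K\setminus C}$, $\psi=\delta_p$ with $p\in K\setminus C$; such $p$ exists since $\pi$ is onto. Then $\varphi_\xi(f_\xi)=\frac12(1-(-1))=1$. For $\beta<\xi$, $\varphi_\xi(f_\beta)=0$, because $p^0_\xi,p^1_\xi$ agree on coordinates $<\xi$ and both lie in $C$. For $\beta>\xi$, $|\varphi_\xi(f_\beta)|\le1$. Moreover $\psi(g)=1$, $\psi(f_\xi)=0$ and $\varphi_\xi(g)=0$. So with $f'_\xi=f_\xi+g$ and $\varphi'_\xi=\frac23(\varphi_\xi+\frac12\psi)$, formula (1) holds. The values are $1$ on the diagonal, $\frac13$ for $\beta<\xi$, and at least $\frac23(-1+\frac12)=-\frac13$ for $\beta>\xi$. Enumerating these uncountably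 many $\xi$ in increasing order, we obtain an uncountable $\frac13$-semi-biorthogonal sequence in $C(K)$. $\square$
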